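
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The critical value of a host--parasite model\\ with immune hosts in high dimension}


\begin{abstract}
Hosts sit at the vertices of $\mathbb Z^d$ and are independently susceptible with probability $p$ and immune with probability $1-p$. Parasites perform simple random walks, die on immune hosts, and are replaced by a random number $A$ of new parasites when they infect a susceptible host. Let $p_c(\mathbb Z^d,A)$ be the critical value for survival. We prove that $p_c(\mathbb Z^d,A)\to 1/\mathbb E[A]$ as $d\to\infty$ whenever $1<\mathbb E[A]<\infty$. Moreover $p_c(\mathbb Z^d,A)>1/\mathbb E[A]$ for every $d\ge2$, and the difference is $O(1/d)$ if and only if $\mathbb E[A^2]<\infty$, in which case it is of exact order $1/d$. The lower bounds come from a weighted count of the population. The limit comes from a layered exploration compared with oriented percolation, and the rate from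 a second moment argument over self-avoiding paths.
\end{abstract}

\section{Introduction}

\subsection*{The model}

Let $G=(V,E)$ be an infinite connected graph with finite degrees and a distinguished vertex $\mathbf 0$. The main case is $\mathbb Z^d$ with $d\ge2$ and $\mathbf 0$ the origin; the $d$-regular tree $\mathbb T_d$, $d\ge3$, appears in Section~\ref{sec:other}. Every vertex is inhabited by one host. Fix $p\in[0,1]$ and a random variable $A$ with values in $\{0,1,2,\dots\}$. Each host except the one at $\mathbf 0$ is, independently, \emph{susceptible} with probability $p$ and \emph{immune} with probability $1-p$.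

At time $0$ the host at $\mathbf 0$ is infected, and a number of parasites distributed as $A$ is placed there. Parasites move as discrete-time simple symmetric random walks on $G$; given the immunities, their paths are independent. When a parasite jumps onto a host, the following happens.
\begin{itemize}
\item If the host is immune, the parasite dies.
\item If the host is susceptible and not yet infected, it becomes infected, and the parasite is replaced at that vertex by a number of new parasites distributed as $A$, independent of everything else.
\item If several parasites jump at the same time onto the same susceptible uninfected host, exactly one of them infects it and is replaced; the others stay alive and treat the host as already infected.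
\item Infected hosts have no effect: parasites pass through their vertices freely.
\end{itemize}
The parasites \emph{survive} if at every time at least one parasite is alive; otherwise they die out. The critical value is
\[
p_c(G,A)=\sup\{p\in[0,1]:\mathbb P_p(\text{the parasites survive})=0\}.
\]
The set on the right contains $p=0$, since then every parasite dies at its first jump. We shall not use monotonicity of the survival probability in $p$, only two consequences of the definition: if the parasites die out almost surely at $p$, then $p_c\ge p$; and if they survive with positive probability at every $p'\in[p,1]$, then $p_c\le p$.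

\subsection*{What one should expect}

Write
\[
a:=\mathbb E[A],\qquad b:=\mathbb E[A(A-1)]\in[0,\infty].
\]
If $a>1$, then $\mathbb P(A\ge2)>0$ and hence $b>0$. A parasite that jumps onto an unvisited vertex finds a susceptible host with probability $p$, and is then replaced by $A$ new ones. If parasites never met visited vertices or each other, the infections would form a branching process with mean offspring $pa$, critical at $p=1/a$. In high dimension, meetings should be rare, and one guesses $p_c(\mathbb Z^d,A)\approx 1/a$. Franck \cite{Franck} asks whether indeed $p_c(\mathbb Z^d,A)\to1/\mathbb E[A]$ as $d\to\infty$.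

One can also guess the size of the correction. A parasite that steps back to an infected vertex loses nothing but time. But two siblings that jump to the same unvisited vertex share one host where they could have tried two. A given pair of siblings makes the same jump with probability $1/(2d)$, and the number of sibling pairs has mean $b/2$. So the correction should be of order $b/d$, and larger than order $1/d$ when $b=\infty$.

\subsection*{Results}

\begin{theorem}\label{thm:limit}
If $1<a<\infty$, then $p_c(\mathbb Z^d,A)\ge 1/a$ for every $d\ge2$, and $p_c(\mathbb Z^d,A)\to1/a$ as $d\to\infty$.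
\end{theorem}

\begin{theorem}\label{thm:rate}
Let $1<a<\infty$.
\begin{enumerate}
\item[(1)] For every $d\ge2$ we have $p_c(\mathbb Z^d,A)>1/a$. Moreover,
\[
\liminf_{d\to\infty}\,d\Bigl(p_c(\mathbb Z^d,A)-\frac1a\Bigr)\ \ge\ \frac{(a-1)\,b}{8a^3}\in(0,\infty].
\]
\item[(2)] If $\mathbb E[A^2]<\infty$, there is $C=C(A)<\infty$ such that $p_c(\mathbb Z^d,A)\le\frac1a+\frac Cd$ for all large $d$.
\end{enumerate}
Hence $p_c(\mathbb Z^d,A)-1/a=O(1/d)$ if and only if $\mathbb E[A^2]<\infty$, and then the difference is of exact order $1/d$. If $\mathbb E[A^2]=\infty$, then $d\,(p_c(\mathbb Z^d,A)-1/a)\to\infty$.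
\end{theorem}

The last two sentences follow from (1) and (2), since $b<\infty$ if and only if $\mathbb E[A^2]<\infty$. We do not identify the limit of $d(p_c(\mathbb Z^d,A)-1/a)$.

Section~\ref{sec:criteria} gives one criterion for extinction and one for survival. Section~\ref{sec:lower} proves the lower bounds, Section~\ref{sec:limit} the upper bound in Theorem~\ref{thm:limit}, and Section~\ref{sec:rate} part (2) of Theorem~\ref{thm:rate}. The upper bound in Theorem~\ref{thm:limit} could also be deduced from the argument of Section~\ref{sec:rate}, applied to $\min(A,m)$ with $m\to\infty$; but Section~\ref{sec:limit} is independent of Section~\ref{sec:rate} and needs much less. Section~\ref{sec:other} treats $\mathbb E[A]=\infty$, $\mathbb E[A]\le1$, and regular trees.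

\section{Criteria for extinction and survival}\label{sec:criteria}

\begin{lemma}\label{lem:ext}
Almost surely, if only finitely many hosts are ever infected, then the parasites die out.
\end{lemma}

\begin{proof}
We regard a parasite that infects a host as ending its life at that moment. For every vertex $v$ and every $i\ge1$ let $w_{v,i}$ be an infinite simple random walk from $v$, which the $i$-th parasite born at $v$ follows for as long as it lives. Almost surely none of these countably many walks stays in a finite set forever, because $G$ is infinite and connected.

If finitely many hosts are infected, then finitely many parasites are ever born. So if the parasites survive, one of them lives forever. It never lands on an immune host, and every susceptible host on which it lands is infected at that time or was infected before. So its walk stays in the finite set of ever-infected vertices, which has been excluded.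
\end{proof}

For survival we keep only the \emph{first} jump of each parasite. What remains is a static random digraph. Give the vertices independent data
\[
\sigma_v\sim\text{Bernoulli}(p),\qquad A_v\sim A,\qquad \xi_{v,1},\xi_{v,2},\dots\ \text{i.i.d.\ uniform neighbors of }v,
\]
all independent. The host at $v\neq\mathbf 0$ is susceptible if $\sigma_v=1$; when $v$ is infected, $A_v$ parasites are born there, and the $i$-th one jumps first to $\xi_{v,i}$ and afterwards performs an independent simple random walk. Each host gives birth at most once, so this realizes the model. The variable $\sigma_{\mathbf 0}$ is not used by the model; it is there only to make the data identically distributed. Write $v\to w$ if $\sigma_v=1$ and $w=\xi_{v,i}$ for some $i\le A_v$. Let $\mathcal C$ be the set of \emph{reached} vertices, those $w$ for which there is a directed path $\mathbf 0\to\dots\to w$ (including $w=\mathbf 0$). On $\mathbb Z^d$, the jump leading from $v$ to $\xi_{v,i}$ is the uniform unit vector $\xi_{v,i}-v$.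

\begin{lemma}\label{lem:surv}
If $\mathbb P_p(|\mathcal C|=\infty)>0$, then $p_c(G,A)\le p$. Moreover, $\mathcal C$ can only become smaller if $A_v$ is replaced by $\min(A_v,m)$ for all $v$, where $m\in\mathbb N$.
\end{lemma}

\begin{proof}
Suppose $|\mathcal C|=\infty$. We claim that every reached vertex $w$ with $\sigma_w=1$ is infected at a finite time. This holds for $\mathbf 0$. If $v$ is infected at time $t$, $v\to w$ and $\sigma_w=1$, then a parasite born at $v$ lands on $w$ at time $t+1$, so $w$ is infected by time $t+1$. Every vertex with an out-edge has $\sigma=1$, so induction along a path proves the claim. Every vertex has finitely many out-edges, and only vertices with $\sigma=1$ have any. Hence infinitely many reached vertices have $\sigma=1$, and infinitely many hosts are infected. By any finite time only finitely many hosts have been infected, so there are infections at arbitrarily late times. An infection at time $t$ requires a living parasite at all earlier times, so the parasites survive.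

Put $\sigma_v=\mathbf 1\{\tau_v\le p\}$ with uniform $\tau_v$. Then the digraph is increasing in $p$, so $\mathbb P_{p'}(\text{survival})\ge\mathbb P_{p'}(|\mathcal C|=\infty)\ge\mathbb P_p(|\mathcal C|=\infty)>0$ for all $p'\ge p$. This gives $p_c\le p$. Replacing $A_v$ by $\min(A_v,m)$ only removes edges.
\end{proof}

\section{Lower bounds: the value of a population}\label{sec:lower}

To turn the branching heuristic into a bound we keep a ledger. Call a parasite alive at time $t$ \emph{old} if it was born before time $t$. A newly infected host, whose offspring have not jumped yet, is worth $1$. An old parasite is worth $p$, its chance to create an infection if its next jump leads to an unvisited vertex. The point of this choice is that an old parasite moving among infected vertices keeps its value. The expected value therefore increases only through new infections, by at most $pa-1$ each, and every shared landing on an unvisited vertex produces a loss.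

\begin{example}\label{ex:two}
Let $A\equiv2$ on $\mathbb Z^d$. The value at time $0$ is $1$. With probability $1-\frac1{2d}$ the two parasites jump to different vertices, and the expected value at time $1$ is $2p$. With probability $\frac1{2d}$ they jump to the same vertex. If its host is immune, both die; if it is susceptible, one parasite infects it and the other becomes old, for a value $1+p$. The mean is then $p(1+p)=2p-p(1-p)$. Altogether the expected value at time $1$ is $2p-\frac{p(1-p)}{2d}$. At $p=\frac12=\frac1a$ this is $1-\frac1{8d}<1$, so the first step already loses value.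
\end{example}

At later times some of the $2d$ neighbors of a new host are already infected, and on those there is no loss. The proof below bounds their number by counting edges; on $\mathbb Z^d$ this costs half of the gain. We treat lattices and trees together.

\begin{proposition}\label{prop:ledger}
Let $a<\infty$. Let $G$ be an infinite connected bipartite $\Delta$-regular graph in which every finite set $\Lambda$ of vertices induces at most $\rho|\Lambda|$ edges. Put
\[
\kappa(p)=p(1-p)\,\mathbb E\bigl[(Y-1)^+\bigr],\qquad\text{where } Y \text{ given } A\text{ is }\mathrm{Bin}\bigl(A,\tfrac1\Delta\bigr).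
\]
If $pa-1<(\Delta-\rho)\,\kappa(p)$, then the expected number of hosts ever infected is finite, and the parasites die out almost surely.
\end{proposition}

For $\mathbb Z^d$ we can take $\Delta=2d$ and $\rho=d$ (each edge is counted at two endpoints of degree at most $2d$); for $\mathbb T_d$ we can take $\Delta=d$ and $\rho=1$, since a finite set induces a forest.

\begin{proof}
Let $I_t$ be the set of vertices infected by time $t$, $H_t\subset I_t$ the set of those infected exactly at time $t$ (so $H_0=\{\mathbf 0\}$), $N_t=|I_t|$, and $S_t$ the number of old parasites at time $t$. Let $\mathcal F_t$ be the history up to time $t$, \emph{not} including the numbers $A_v$ for $v\in H_t$. The value is $V_t=|H_t|+pS_t$, with $V_0=1$. The set $I_t$ lies in the ball of radius $t$, so $N_t$ is bounded for fixed $t$; and $S_t$ is at most the sum of $A_v$ over a ball, so $\mathbb E[S_t]<\infty$ because $a<\infty$.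

\emph{One step.} Let $n_w$ be the number of parasites landing on $w$ at time $t+1$; write $n_w=n_w^{\rm old}+\sum_{v\in H_t}n_w^v$, where $n_w^v$ counts those born at $v$ at time $t$ and $n_w^{\rm old}$ those old at time $t$. The contribution of $w$ to $V_{t+1}$ is as follows.
\begin{itemize}
\item If $w\in I_t$, it is $p\,n_w$: all these parasites are alive and old at time $t+1$.
\item If $w$ was visited by time $t$ and is immune, it is $0$.
\item If $w$ was not visited by time $t$, its host is susceptible with probability $p$, independently of $\mathcal F_t$ and of the jumps. If it is susceptible and $n_w\ge1$, one parasite infects it and $n_w-1$ are old at time $t+1$. So the expected contribution given the jumps is $f(n_w)$, where $f(0)=0$ and, for $n\ge1$,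
\[
f(n)=p\bigl(1+p(n-1)\bigr)=pn-p(1-p)(n-1).
\]
\end{itemize}
Thus $f(n)=pn-p(1-p)(n-1)^+\ge0$ for all integers $n\ge0$, and in the last two cases the expected contribution given the jumps is at most $f(n_w)$. On these integers the function $n\mapsto(n-1)^+$ is nonnegative and superadditive, that is, $(m+n-1)^+\ge(m-1)^++(n-1)^+$. Hence
\[
f(n_w)\le p\,n_w^{\rm old}+\sum_{v\in H_t}\bigl[p\,n_w^v-p(1-p)(n_w^v-1)^+\bigr].
\]
For $v\in H_t$ and a neighbor $w$ of $v$, the conditional law of $n_w^v$ given $\mathcal F_t$ is the law of $Y$. Let $k_v$ be the number of neighbors of $v$ in $I_t$. Summing over $w$, and using $\mathbb E[\sum_wn_w\mid\mathcal F_t]=S_t+a|H_t|$,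
\begin{align}
\mathbb E[V_{t+1}\mid\mathcal F_t]
&\le pS_t+\sum_{v\in H_t}\bigl[pa-(\Delta-k_v)\kappa\bigr]\notag\\
&=V_t+(pa-1-\Delta\kappa)|H_t|+\kappa\sum_{v\in H_t}k_v. \label{eq:step}
\end{align}

\emph{Counting infected neighbors.} Since $G$ is bipartite, all parasites alive at time $t$, and so all vertices of $H_t$, lie in the class determined by the parity of $t$. Hence a neighbor $w\in I_t$ of $v\in H_t$ was infected strictly before time $t$. In $\sum_{r\le t}\sum_{v\in H_r}k_v$ each edge inside $I_t$ is therefore counted at most once, when its later endpoint is infected, and the sum is at most $\rho N_t$.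

\emph{Summation.} Taking expectations in \eqref{eq:step} and summing over times $0,\dots,t$, with $\sum_{r\le t}|H_r|=N_t$,
\[
0\le\mathbb E[V_{t+1}]\le1+\bigl(pa-1-\Delta\kappa+\rho\kappa\bigr)\mathbb E[N_t].
\]
So $\mathbb E[N_t]\le\bigl(1+(\Delta-\rho)\kappa-pa\bigr)^{-1}$ for all $t$. By monotone convergence the limit $N_\infty=\lim_tN_t$ has finite mean. Hence $N_\infty<\infty$ almost surely, and Lemma~\ref{lem:ext} applies.
\end{proof}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:limit}]
If $p<1/a$, then $pa-1<0\le d\kappa(p)$, and Proposition~\ref{prop:ledger} gives extinction. So $p_c(\mathbb Z^d,A)\ge1/a$.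
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rate}(1)]
Let $\Delta=2d$, $\rho=d$. At $p=1/a$ we have $p(1-p)>0$ because $a>1$, and $\mathbb E[(Y-1)^+]>0$ because $\mathbb P(A\ge2)>0$. So $pa-1-d\kappa(p)<0$ at $p=1/a$. This function of $p$ is continuous, hence Proposition~\ref{prop:ledger} applies at some $p>1/a$, and $p_c(\mathbb Z^d,A)>1/a$.

For the asymptotics, $\mathbb E[(Y-1)^+\mid A]\ge\mathbb P(Y\ge2\mid A)$, and for each value of $A$, as $d\to\infty$,
\[
d^2\,\mathbb P(Y\ge2\mid A)\to\binom A2\frac14=\frac{A(A-1)}8 .
\]
Fatou's lemma gives $\liminf_d d^2\,\mathbb E[(Y-1)^+]\ge b/8$. Fix $x\ge0$ and let $p=\frac1a+\frac xd$, which lies in $[0,1]$ for large $d$. Then $d(pa-1)=ax$ and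
\[
\liminf_{d\to\infty}d\cdot d\kappa(p)\ge\frac1a\Bigl(1-\frac1a\Bigr)\frac b8=\frac{(a-1)b}{8a^2}.
\]
So if $x<\frac{(a-1)b}{8a^3}$ (any $x$ if $b=\infty$), Proposition~\ref{prop:ledger} gives $p_c(\mathbb Z^d,A)\ge\frac1a+\frac xd$ for all large $d$.
\end{proof}

\section{The limit: a layered exploration}\label{sec:limit}

\begin{proposition}\label{prop:upper}
Let $\mathbb E[A]\in(1,\infty]$ and $p\in(1/\mathbb E[A],1]$, where $1/\infty=0$. Then $\mathbb P_p(|\mathcal C|=\infty)>0$ on $\mathbb Z^d$ for all sufficiently large $d$.
\end{proposition}

With Lemma~\ref{lem:surv} this gives $\limsup_dp_c(\mathbb Z^d,A)\le p$ for every $p>1/\mathbb E[A]$, and completes the proof of Theorem~\ref{thm:limit}. The rest of this section proves the proposition. By monotone convergence $p\,\mathbb E[\min(A,m)]>1$ for some $m$, so by the second part of Lemma~\ref{lem:surv} \emph{we may and do assume $A\le m$}; then $a<\infty$ and $pa>1$, so $a>1$ and $\mathbb P(A\ge2)>0$.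

\subsection*{The idea}

For a bounded number of generations, exploring the digraph from a vertex is the same as running a branching process with mean $pa>1$, except when two explored particles sit at the same vertex. The smallest cases show what this costs: two children of one vertex coincide with probability $\frac1{2d}$, and a grandchild returns to the starting vertex with probability $\frac1{2d}$. In general a coincidence forces the direction of one jump, and this has probability $O(1/d)$.

To go beyond a bounded number of generations we need parts of the exploration that use disjoint data. If only positive jumps $+e_r$ were used, the sum of the coordinates would serve as a clock. But this discards half of all jumps and requires $pa>2$. So we reserve a small fraction $\varepsilon$ of the directions for moving on to fresh layers and use almost all other directions for growth inside a layer.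

\subsection*{Parameters, layers and types}

Choose $\varepsilon\in(0,\frac16]$ with $pa(1-3\varepsilon)>1$, and then $K$ with
\begin{equation}\label{eq:K}
\bigl(pa(1-3\varepsilon)\bigr)^K\,pa\,\frac\varepsilon2\ \ge\ 2 .
\end{equation}
A number $R$ and then $d$ are chosen below. Let $d\ge2/\varepsilon$ and $\ell=\lceil\varepsilon d\rceil$, so that $\varepsilon d\le\ell\le\varepsilon d+1\le\frac32\varepsilon d$. Partition $\{1,\dots,d\}$ into $J_0,J_1,J_2$ with $|J_1|=|J_2|=\ell$ and $1\in J_0$. The \emph{layers}
\[
L(i,j)=\Bigl\{x\in\mathbb Z^d:\ \sum_{r\in J_1}x_r=i,\ \sum_{r\in J_2}x_r=j\Bigr\}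
\]
are disjoint. A jump in $\{\pm e_r:r\in J_0\}$ is a candidate for type $0$, a jump in $\{+e_r:r\in J_1\}$ for type $1$, and a jump in $\{+e_r:r\in J_2\}$ for type $2$. These candidates have probabilities
\[
1-\frac{2\ell}d\ge1-3\varepsilon,\qquad\frac\ell{2d}\ge\frac\varepsilon2,\qquad\frac\ell{2d}\ge\frac\varepsilon2 .
\]
Using an extra uniform variable for each jump, which we add to the data of its starting vertex, we accept each candidate with a probability depending only on its class, so that a jump has type $0,1,2$ with probability exactly $1-3\varepsilon,\frac\varepsilon2,\frac\varepsilon2$. All other jumps are discarded. Given its type, a jump is uniform on a set of at least $\varepsilon d$ directions, since $2|J_0|\ge2d(1-3\varepsilon)\ge d$ and $\ell\ge\varepsilon d$.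

\subsection*{Exploring one layer}

Let $S\subset L(i,j)$ with $|S|=R$. Place one particle of generation $0$ at each vertex of $S$ and treat particles of generations $0,\dots,K$ in breadth-first order. A particle at $x$ uses the data of $x$ if no particle treated before was at $x$, and a fresh independent copy of such data otherwise. If $\sigma=1$ in these data it makes its $A$ jumps, and if $\sigma=0$ none. For a particle of generation $k<K$, each jump of type $0$ creates a child of generation $k+1$ at its target. For a particle of generation $K$, each jump of type $1$ or $2$ creates a \emph{final} particle of that type, of generation $K+1$, at its target; final particles are not treated. All other jumps are ignored.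

Treated particles lie in $L(i,j)$, and final particles of type $1$ and $2$ lie in $L(i+1,j)$ and $L(i,j+1)$. Of the vertex data, only those in $L(i,j)$ are used. The typed genealogical forest consists of $R$ independent, identically distributed trees whose law does not depend on $d$, because the type probabilities do not. Given the typed forest, the jump directions are independent and uniform on their direction sets.

We call the exploration a \emph{success} if all treated particles have distinct positions, final particles of the same type have distinct positions, and there are at least $R$ final particles of each type. On success every treated particle used true vertex data. So if all vertices of $S$ are reached, then so are the positions of all particles; in particular at least $R$ vertices of $L(i+1,j)$ and at least $R$ vertices of $L(i,j+1)$ are reached.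

\begin{lemma}\label{lem:success}
There is $R$ such that for all large $d$, success has probability at least $\frac45$, for all $(i,j)$ and $S$.
\end{lemma}

\begin{proof}
\emph{Numbers.} A treated particle of generation less than $K$ has on average $pa(1-3\varepsilon)$ children, and a particle of generation $K$ has on average $pa\,\varepsilon/2$ final children of each type. So by \eqref{eq:K} the mean number of final particles of a given type in one tree is at least $2$. By the weak law of large numbers we can fix $R$ such that, with probability at least $\frac9{10}$, the forest has at least $R$ final particles of each type.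

\emph{Collisions.} Since $A\le m$, the forest has at most $n_0:=R(1+m+\dots+m^{K+1})$ particles. Condition on the typed forest. Consider two distinct particles, both treated or both final of the same type, not both of generation $0$. Let $u$ be the one of larger generation (either one, if the generations are equal). The jump that created $u$ does not belong to the lineage of the other particle, since $u$ is not an ancestor of it. Given all other directions, coincidence of the two positions forces the direction of this jump, so it has probability at most $1/(\varepsilon d)$. Two particles of generation $0$ are at different vertices by assumption. So a collision occurs with probability at most $n_0^2/(\varepsilon d)\le\frac1{10}$ for $d$ large.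
\end{proof}

\subsection*{Comparison with oriented percolation}

Fix $R$ as in Lemma~\ref{lem:success}, and $d$ large. Oriented site percolation on $\mathbb Z_+^2$ with steps $(1,0)$, $(0,1)$ and parameter greater than $\frac34$ has an infinite open oriented path from its starting site with positive probability \cite{Liggett}. We use the parameter $\frac45$.

\emph{Start.} Fix $r_1\in J_1$. With probability at least $\bigl(p\,\mathbb P(A\ge2)/(2d)^2\bigr)^R>0$, each of the vertices $re_1$, $r=0,\dots,R-1$, has $\sigma=1$, $A\ge2$, first jump $+e_1$ and second jump $+e_{r_1}$. Then the $R$ distinct vertices $re_1+e_{r_1}\in L(1,0)$ are reached. This event depends only on data in $L(0,0)$. Condition on it.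

\emph{Iteration.} Process the sites $(i,j)\in(1,0)+\mathbb Z_+^2$ in order of increasing $i+j$. Call $(i,j)$ \emph{supplied} if it is $(1,0)$, or if one of $(i-1,j)$, $(i,j-1)$ is a processed site that was supplied and whose exploration was a success. If $(i,j)$ is supplied, choose by a fixed rule $R$ positions of final particles in $L(i,j)$ produced by the exploration of such a predecessor (for $(1,0)$, take the $R$ vertices provided by the start), run the exploration of $L(i,j)$ from them, and call $(i,j)$ open if it succeeds. If $(i,j)$ is not supplied, call it open with probability $\frac45$, independently.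

The choice of the $R$ vertices depends only on earlier explorations, which used data in other layers and fresh copies, and the data in $L(i,j)$ have not been looked at before. So given all previous steps each site is open with probability at least $\frac45$, and the set of open sites stochastically dominates independent site percolation with parameter $\frac45$. With positive probability there is an infinite oriented open path from $(1,0)$. By induction along this path, all its sites are supplied, their explorations succeed, and these explorations start from reached vertices. The corresponding layers are disjoint and each contains reached vertices. Hence $|\mathcal C|=\infty$ with positive probability, which proves Proposition~\ref{prop:upper}. \qed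

\section{The rate under a second moment}\label{sec:rate}

In this section $a>1$ and $\mathbb E[A^2]<\infty$, so $0<b<\infty$. Put
\[
\theta:=\max(1,b/a),\qquad p\in[1/a,1],\qquad \mu:=pa\in[1,a].
\]

\subsection{Second moments of weighted path counts}

We count open paths in the digraph, weighted by a probability law on self-avoiding paths, and show that the count is positive with probability bounded away from $0$. If a path $\gamma=(v_0,\dots,v_N)$ is self-avoiding, the data it uses are independent. We say that $\gamma$ has $|\gamma|=N$ steps and \emph{leaves} $v_0,\dots,v_{N-1}$.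

\begin{lemma}\label{lem:second}
For each $n\ge1$ let $Q_n$ be a law with finite support on self-avoiding paths in $\mathbb Z^d$ from $\mathbf 0$, such that every path in the support of $Q_n$ has at least $n$ steps and, if $n\ge2$, has an initial segment in the support of $Q_{n-1}$. For paths $\gamma,\gamma'$ let
\[
W(\gamma,\gamma')=\prod_{v\text{ left by both}}\Bigl(\theta+\frac{2d}\mu\,\mathbf 1\{\gamma\text{ and }\gamma'\text{ leave }v\text{ by the same step}\}\Bigr).
\]
If $\sup_n\mathbb E_{Q_n\otimes Q_n}[W]<\infty$, then $\mathbb P_p(|\mathcal C|=\infty)>0$.
\end{lemma}

\begin{proof}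
For a unit vector $x$ let $D_v(x)=\sigma_v\,\#\{i\le A_v:\xi_{v,i}=v+x\}$. Then $\mathbb E[D_v(x)]=\frac\mu{2d}$, and
\[
\mathbb E[D_v(x)D_v(y)]=p\Bigl(\frac a{2d}\mathbf 1_{x=y}+\frac b{4d^2}\Bigr)=\Bigl(\frac\mu{2d}\Bigr)^2\Bigl[\frac{pb}{\mu^2}+\frac{2d}\mu\mathbf 1_{x=y}\Bigr]\le\Bigl(\frac\mu{2d}\Bigr)^2\Bigl[\theta+\frac{2d}\mu\mathbf 1_{x=y}\Bigr],
\]
because $pb/\mu^2=b/(pa^2)\le b/a\le\theta$ for $p\ge1/a$. Put
\[
X_n=\sum_\gamma Q_n(\gamma)\Bigl(\frac{2d}\mu\Bigr)^{|\gamma|}\prod_{i<|\gamma|}D_{v_i}(v_{i+1}-v_i).
\]
Data at different vertices are independent. So $\mathbb E[X_n]=1$; and in $\mathbb E[X_n^2]$ a vertex left by exactly one of the two paths contributes a factor $1$, while a vertex left by both contributes at most the factor in $W$. Hence $\mathbb E[X_n^2]\le\mathbb E_{Q_n\otimes Q_n}[W]$.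

If $X_n>0$, then some path in the support of $Q_n$ follows edges of the digraph, so more than $n$ vertices are reached; and its initial segment gives $X_{n-1}>0$ if $n\ge2$. So the events $\{X_n>0\}$ decrease, and on their intersection $|\mathcal C|=\infty$. By the Cauchy--Schwarz inequality
\[
\mathbb P(X_n>0\text{ for all }n)=\lim_n\mathbb P(X_n>0)\ge\frac1{\sup_n\mathbb E[X_n^2]}>0 .\qedhere
\]
\end{proof}

\begin{example}[Oriented paths]\label{ex:oriented}
Let $Q_n$ be the law of $n$ independent uniform steps from $\{e_1,\dots,e_d\}$. Two such paths can share a vertex only after equally many steps. Let $M_n$ be the maximum over $k\le n$ of $\mathbb E[W]$ for two independent $k$-step paths from a common vertex, and $U_n$ the supremum of the same quantity over $k\le n$ and two \emph{distinct} starting vertices of equal coordinate sum. From a common vertex the two paths take the same step with probability $1/d$, so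
\[
M_n\le1+\Bigl(\lambda+\frac\theta d\Bigr)M_n+\theta U_n,\qquad \lambda:=\frac{2d}\mu\cdot\frac1d=\frac2\mu .
\]
If two paths from distinct starting vertices of equal coordinate sum ever meet with probability at most $r$, then $U_n\le1+rM_n$. So $M_n$ is bounded as soon as $\lambda+\frac\theta d+\theta r<1$.
\end{example}

The example contains the mechanism of the proof and shows what must be improved. Separated paths feel a small meeting probability. Paths that are together stay together for another step with weight $\lambda$, so a meeting costs a factor of order $\theta/(1-\lambda)$. With $d$ directions the condition $\lambda<1$ means $pa>2$. To allow $pa$ close to $1$ we use $q=2d-s$ directions, where $s$ is a constant. From now on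
\[
\lambda:=\frac{2d}{\mu q},
\]
and $pa=1+O(1/d)$ corresponds to $1-\lambda\ge c/q$ with a constant $c$. A meeting now costs $\theta q/c$, and the meeting probability should be at most $C/q$; so the scheme should close when $C\theta/c<1$, that is, for $c$ large. The new difficulty is that most steps are no longer oriented: a path may cross itself, and two paths may meet many times before an oriented step separates layers. We therefore build paths from blocks with few near-returns.

\subsection{Random walk estimates}

Let $u_k(\cdot)$ be the $k$-step transition probabilities of simple random walk on $\mathbb Z^D$, and $g(x)=\sum_{k\ge1}u_k(x)$. Note that $g(0)\ge u_2(0)=\frac1{2D}$.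

\begin{lemma}\label{lem:green}
There is an absolute constant $K_0\ge1$ such that for all $D\ge6$
\[
\sum_{k\ge2}(k+1)\,u_k(0)\le\frac{K_0}D,\qquad g(0)\le\frac{K_0}{3D},\qquad \sum_{i,j\ge0}u_{i+j}(\zeta)\le\frac{K_1}D\quad(\zeta\ne0),
\]
where $K_1=1+3K_0$.
\end{lemma}

\begin{proof}
Let $(Y_t)$ be the continuous-time walk with jump rate $1$. Since $\int_0^\infty t\,e^{-t}\frac{t^k}{k!}\,dt=k+1$, and the coordinates of $Y$ are independent walks of rate $1/D$,
\[
\sum_{k\ge0}(k+1)u_k(0)=\int_0^\infty t\,\mathbb P(Y_t=0)\,dt=\int_0^\infty t\,h(t/D)^D\,dt,
\]
where
\[
h(r)=e^{-r}\sum_{k\ge0}\frac{(r^2/4)^k}{k!^2}=\frac1{2\pi}\int_{-\pi}^\pi e^{-r(1-\cos\vartheta)}\,d\vartheta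
\]
is the return probability at time $r$ of the one-dimensional rate-$1$ walk. The integral shows that $h$ is decreasing, and the series that $h(r)\le e^{-r+r^2/4}$. Since $1-\cos\vartheta\ge2\vartheta^2/\pi^2$ on $[-\pi,\pi]$, extending the Gaussian integral to $\mathbb R$ gives $h(r)\le\sqrt{\pi/(8r)}$.

For $t\le D$ we have $t^2/(4D)\le t/4$. With $e^y\le1+ye^y$ for $y\ge0$,
\[
\int_0^Dt\,h(t/D)^D\,dt\le\int_0^Dt\,e^{-t+t^2/(4D)}\,dt\le1+\frac1{4D}\int_0^\infty t^3e^{-3t/4}\,dt\le1+\frac5D,
\]
because $\frac14\cdot6\cdot(\frac43)^4<5$. For $r\ge1$ we have $h(r)\le h(1)\le e^{-3/4}$, so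
\[
\int_D^\infty t\,h(t/D)^D\,dt=D^2\int_1^\infty r\,h(r)^D\,dr\le D^2e^{-\frac34(D-6)}\int_1^\infty r\Bigl(\frac\pi{8r}\Bigr)^3dr\le\frac{C'}D
\]
with an absolute constant $C'$. Subtracting the term $k=0$, which equals $1$, and using $u_1(0)=0$, we get the first claim. The second follows since $k+1\ge3$ for $k\ge2$.

Let $\zeta\ne0$. Then $\sum_{i,j\ge0}u_{i+j}(\zeta)=\sum_{k\ge1}(k+1)u_k(\zeta)$. The term $k=1$ is at most $\frac2{2D}=\frac1D$. For even $k\ge2$, $u_k(\zeta)\le u_k(0)$ by the Cauchy--Schwarz inequality. For odd $k\ge3$, $u_k(\zeta)$ is an average of values of $u_{k-1}$, hence at most $u_{k-1}(0)$, and $k+1\le2k$. So the terms with $k\ge2$ sum to at most $3\sum_{k\ge2}(k+1)u_k(0)\le3K_0/D$.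
\end{proof}

\subsection{Good blocks}

Put $\beta:=\frac1{16\theta}$, let $s$ be the smallest integer with
\[
s\ge\frac{14K_0}\beta
\]
(so $s\ge224$), and let $D=d-s$ and $q=2D+s=2d-s$. For the rest of this section $d$ is so large that $D\ge\max(s,K_0,6)$; then $q\le3D$. Let
\[
F_0=\{\pm e_i:i\le D\},\qquad F_1=\{e_{D+1},\dots,e_d\},\qquad |F_0\cup F_1|=q .
\]
Write $\mathbb Z^d=\mathbb Z^D\times\mathbb Z^s$, and call the sum of the last $s$ coordinates of a vertex its \emph{height}. A \emph{block} is a word $B=(x_1,\dots,x_T)$, $T\ge1$, with $x_1,\dots,x_{T-1}\in F_0$ and $x_T\in F_1$. The \emph{raw} law gives $B$ the probability $q^{-T}$: the steps are independent and uniform on $F_0\cup F_1$, up to and including the first step in $F_1$. Let $S_i=x_1+\dots+x_i\in\mathbb Z^D$ for $0\le i<T$. Under the raw law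
\begin{equation}\label{eq:raw}
\mathbb P(T>i,\,S_i=x)=\Bigl(1-\frac sq\Bigr)^iu_i(x)\le u_i(x),\qquad\mathbb E[T]=\frac qs .
\end{equation}
A block is \emph{good} if $S_0,\dots,S_{T-1}$ are distinct and
\[
\mathcal R(B):=\sum_{0\le i,j<T}g(S_i-S_j)\le\beta .
\]
Distinctness makes our paths self-avoiding. The bound on $\mathcal R$ says that a second walk, once it steps off the block, is unlikely to come back to it. A block makes about $q/s$ steps and $g(0)$ is of order $1/D$, so $\mathcal R$ is of order $1/s$; this is why a large constant $s$ suffices.

\begin{lemma}\label{lem:good}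
Under the raw law a block is good with probability at least $\frac12$.
\end{lemma}

\begin{proof}
By the Markov property and \eqref{eq:raw}, the expected number of pairs $i<j<T$ with $S_i=S_j$ is at most $\frac qs\,g(0)\le\frac qs\cdot\frac{K_0}{3D}\le\frac{K_0}s$. In the same way,
\[
\mathbb E[\mathcal R]\le\frac qs\Bigl[g(0)+2\sum_{n\ge1}\sum_xu_n(x)g(x)\Bigr]
=\frac qs\Bigl[\sum_{k\ge2}u_k(0)+2\sum_{k\ge2}(k-1)u_k(0)\Bigr],
\]
since $\sum_xu_n(x)u_m(x)=u_{n+m}(0)$ and $k$ can be written as $n+m$ with $n,m\ge1$ in $k-1$ ways. The bracket is $\sum_{k\ge2}(2k-1)u_k(0)\le2K_0/D$, so $\mathbb E[\mathcal R]\le\frac{2qK_0}{sD}\le\frac{6K_0}s$. By Markov's inequality, a block fails to be good with probability at most $\frac{K_0}s+\frac{6K_0}{s\beta}\le\frac{7K_0}{s\beta}\le\frac12$.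
\end{proof}

Let $\nu$ be the raw law conditioned on goodness. By Lemma~\ref{lem:good},
\begin{equation}\label{eq:nu}
\nu\le2\cdot\text{raw}.
\end{equation}
Good blocks have bounded length, since $\beta\ge\mathcal R(B)\ge T\,g(0)\ge T/(2D)$. Goodness depends only on $(x_1,\dots,x_{T-1})$, so under $\nu$ the last step $x_T$ is uniform on $F_1$ and independent of the other steps.

Let $Q_n$ be the law of the path from $\mathbf 0$ obtained by concatenating $n$ independent $\nu$-blocks, numbered $0,\dots,n-1$. The height increases by one exactly at the block ends, so the steps of block $m$ are made from vertices of height $m$ (\emph{layer} $m$). Within a layer the vertices are distinct by goodness. So the path is self-avoiding, and Lemma~\ref{lem:second} applies to $(Q_n)$. Moreover $W(\gamma,\gamma')=\prod_{m<n}W_m$, where $W_m$ collects the factors at vertices of layer $m$, and $W_m\ge1$ since $\theta\ge1$.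

\begin{proposition}\label{prop:second}
There is a constant $c=c(\theta,s)$ such that $\sup_n\mathbb E_{Q_n\otimes Q_n}[W]<\infty$ whenever $1-\lambda\ge c/q$, where $\lambda=\frac{2d}{\mu q}$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:rate}(2), given Proposition~\ref{prop:second}]
For $q>c$ the condition $1-\lambda\ge c/q$ reads $\mu\ge\frac{2d}{q-c}$. As $q=2d-s$, it holds for $p=\frac1a\cdot\frac{2d}{2d-s-c}$, which lies in $[1/a,1]$ for large $d$ because $a>1$. By Lemmas~\ref{lem:second} and \ref{lem:surv},
\[
p_c(\mathbb Z^d,A)\le\frac1a\Bigl(1+\frac{s+c}{2d-s-c}\Bigr)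
\]
for all large $d$. Here $s$ and $c$ depend only on $\theta$, hence only on $A$, so the right-hand side is at most $\frac1a+\frac Cd$ for large $d$, with $C=C(A)$.
\end{proof}

\subsection{Two blocks in one layer}

Now we compare two blocks in the same layer, one of them a fixed good block $B'$. The law $\nu$ is not Markovian, so the other block is taken from the raw law; by \eqref{eq:nu} this costs a factor $2$. Such a factor would be fatal in a step-by-step recursion like that of Example~\ref{ex:oriented}, where the weight $\lambda$ is close to $1$. It is harmless over a whole block, because the total weight of staying together until the end is small.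

Let $v_0=0,v_1,\dots,v_k\in\mathbb Z^D$ be the positions from which $B'$ makes its steps, $x'_i$ its step from $v_i$ ($0\le i\le k$), and $\mathcal A=\{v_0,\dots,v_k\}$. Thus $v_{i+1}=v_i+x'_i$ for $i<k$, and $x_k'\in F_1$. The $v_i$ are distinct because $B'$ is good. Let $B=(x_1,\dots,x_T)$ be a raw block started at $y\in\mathbb Z^D$, with the same last $s$ coordinates as $B'$, and positions $y_j=y+S_j$, $0\le j<T$. We say that $B$ \emph{hits} $\mathcal A$ if $y_j\in\mathcal A$ for some $0\le j<T$. Put
\[
W^B=\prod_{j<T,\ y_j\in\mathcal A}\Bigl(\theta+\frac{2d}\mu\,\mathbf 1\{x_{j+1}=x'_i\text{ for the }i\text{ with }v_i=y_j\}\Bigr).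
\]
If $B$ is good, this is the product over the common vertices of the two blocks. For $M,U\ge0$ let $V=M$ if the endpoints of $B$ and $B'$, that is, their positions after the last step, coincide, and $V=U$ otherwise. They coincide if and only if $y_{T-1}=v_k$ and $x_T=x'_k$. Finally, with $\mathbb P_y$, $\mathbb E_y$ referring to the raw block $B$ from $y$, let for $L\ge1$
\[
\varphi_L(y)=\mathbb E_y\bigl[W^BV\,\mathbf 1_{T\le L}\bigr],\qquad\Phi_L=\max_{v\in\mathcal A}\varphi_L(v),
\]
and $\varphi_L=0$ for $L\le0$. Since $W^B\le(\theta+\frac{2d}\mu)^L$ if $T\le L$, we have $\Phi_L<\infty$; and $\varphi_L$ is nondecreasing in $L$.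

\begin{lemma}\label{lem:layer}
If $\lambda<1$ and $\lambda+\frac\theta q\le1$, then for all $L\ge1$
\begin{equation}\label{eq:layer}
\Phi_L\le2\Bigl(\frac{\theta U}{1-\lambda}+M\Bigr),\qquad
\varphi_L(v_0)\le\frac98\cdot\frac{\theta U}{1-\lambda}+\Bigl(\frac18+\lambda^k\Bigr)M .
\end{equation}
Moreover, for every $y\in\mathbb Z^D$,
\begin{equation}\label{eq:hit}
\mathbb E_y\bigl[W^BV\,\mathbf 1_{T\le L};\ B\text{ hits }\mathcal A\bigr]\le\mathbb P_y(B\text{ hits }\mathcal A)\,\Phi_L .
\end{equation}
\end{lemma}

\begin{proof}
By the Markov property of the raw law, if $B$ first hits $\mathcal A$ at time $\tau<T$, the rest of $B$ is a raw block from $y_\tau$, and there are no factors before $\tau$. As $\varphi_{L-\tau}\le\varphi_L$, this gives \eqref{eq:hit}.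

Let $\rho_i=\sum_jg(v_j-v_i)$, so that $\sum_i\rho_i=\mathcal R(B')\le\beta$. Start $B$ at $v_i$ and split the factor $\theta+\frac{2d}\mu\mathbf 1\{x_1=x'_i\}$ at time $0$.

\emph{The term $\frac{2d}\mu\mathbf 1\{x_1=x'_i\}$.} The event has probability $1/q$. If $i<k$, the walk is then at $v_{i+1}$, and the term contributes $\lambda\varphi_{L-1}(v_{i+1})\le\lambda\varphi_L(v_{i+1})$. If $i=k$, then $T=1$ and the endpoints coincide, so the term contributes $\lambda M$.

\emph{The term $\theta$, no visit to $\mathcal A$ at times $1\le j<T$.} The remaining factors are $1$. The endpoints coincide only if $B$ leaves the layer from $v_k\in\mathcal A$ by the step $x'_k$; without a later visit this means $T=1$, $i=k$ and $x_1=x_k'$, which has probability $\frac1q$. So the contribution is at most $\theta U$ if $i<k$, and at most $\theta U+\frac\theta qM$ if $i=k$.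

\emph{The term $\theta$, with a visit to $\mathcal A$ at some time $1\le j<T$.} By \eqref{eq:raw} such a visit has probability at most $\rho_i$, and from the first one on the remaining expectation is at most $\Phi_L$. The contribution is at most $\theta\rho_i\Phi_L$.

Together,
\[
\varphi_L(v_i)\le\theta(U+\rho_i\Phi_L)+\lambda\varphi_L(v_{i+1})\quad(i<k),\qquad
\varphi_L(v_k)\le\theta(U+\rho_k\Phi_L)+\Bigl(\lambda+\frac\theta q\Bigr)M .
\]
We iterate this, using $\lambda<1$, $\lambda+\frac\theta q\le1$ and $\theta\sum_i\rho_i\le\theta\beta=\frac1{16}$:
\[
\varphi_L(v_i)\le\frac{\theta U}{1-\lambda}+\frac1{16}\Phi_L+\lambda^{k-i}M .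
\]
Since $\Phi_L<\infty$, the maximum over $i$ gives $\Phi_L\le\frac{16}{15}\bigl(\frac{\theta U}{1-\lambda}+M\bigr)$. Inserting this for $i=0$ gives $\varphi_L(v_0)\le\frac{16}{15}\frac{\theta U}{1-\lambda}+\bigl(\frac1{15}+\lambda^k\bigr)M$.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:second}}

As in Example~\ref{ex:oriented}, we derive two inequalities between the second moments for paths from a common vertex and from different vertices. For $z\in\mathbb Z^d$ of height $0$ let $\Psi_n(z)$ be the expectation of $\prod_{m<n}W_m$ when $\gamma$ starts at $z$ and $\gamma'$ at $\mathbf 0$, both made of $n$ independent $\nu$-blocks. Then $\Psi_0=1$, and $\sup_z\Psi_n(z)<\infty$ for each $n$ because good blocks have bounded length. Let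
\[
M_n=\max_{k\le n}\Psi_k(\mathbf 0),\qquad U_n=\max_{k\le n}\,\sup_{z\ne\mathbf 0}\Psi_k(z).
\]
Let $Z_m=(\zeta_m,\omega_m)\in\mathbb Z^D\times\mathbb Z^s$ be the difference of the starting points of block $m$ of $\gamma$ and block $m$ of $\gamma'$; it has height $0$. Given the first $m$ blocks of both paths, the product of the remaining factors has expectation $\Psi_{n-m}(Z_m)$.

The process $\omega$ is a random walk with independent increments $e_j-e_{j'}$, where $j,j'$ are independent and uniform on $\{1,\dots,s\}$, with $e_j$ now denoting the unit vectors of $\mathbb Z^s$. It is symmetric, and its steps generate the $(s-1)$-dimensional lattice $\{\omega\in\mathbb Z^s:\sum_i\omega_i=0\}$. As $s-1\ge3$, it is transient (Spitzer \cite[\S8]{Spitzer}). So there is $\Gamma_s<\infty$, depending only on $s$, with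
\[
\sum_{m\ge0}\mathbb P(\omega_m=0)\le\Gamma_s\quad\text{for every starting point,}
\]
and $\Gamma_s\ge1$, as one sees by starting at $0$. Define
\[
C_2:=\Gamma_s(4s+24K_1),\qquad c:=12\,C_2\,\theta ,
\]
and assume $1-\lambda\ge c/q$. Since $c\ge48s\ge16s$ and $c\ge\theta$, we have $\lambda<1$ and $\lambda+\frac\theta q\le1$, so Lemma~\ref{lem:layer} applies. Below, $L$ exceeds the lengths of all good blocks, so that $\mathbf 1_{T\le L}=1$ for them.

\medskip\noindent\textbf{Paths from a common vertex.} Let $n\ge1$. The first layer contributes $W_0$, and the rest has conditional expectation $\Psi_{n-1}(Z_1)$, which is at most $M_{n-1}$ if the first blocks end at the same vertex and at most $U_{n-1}$ otherwise. Using \eqref{eq:nu} for the block of $\gamma$, \eqref{eq:layer} with $M=M_{n-1}$, $U=U_{n-1}$, and $\frac1{1-\lambda}\le\frac qc$,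
\[
\Psi_n(\mathbf 0)\le2\,\mathbb E_{B'\sim\nu}[\varphi_L(v_0)]\le\frac94\,\theta\,\frac qc\,U_{n-1}+2\Bigl(\frac18+\mathbb E_\nu[\lambda^{T'-1}]\Bigr)M_{n-1},
\]
where $T'=k+1$ is the length of $B'$. By \eqref{eq:nu} again,
\[
\mathbb E_\nu[\lambda^{T'-1}]\le2\sum_{j\ge0}\frac sq\Bigl(1-\frac sq\Bigr)^j\lambda^j\le\frac{2s/q}{1-\lambda}\le\frac{2s}c\le\frac18 .
\]
So $\Psi_n(\mathbf 0)\le\frac12M_{n-1}+\frac94\theta\frac qcU_{n-1}$. Since $\Psi_0=1$ and $M_n,U_n$ are nondecreasing in $n$, we get $M_n\le1+\frac12M_n+\frac94\theta\frac qcU_n$, and hence, as $M_n<\infty$,
\begin{equation}\label{eq:M}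
M_n\le2+5\,\theta\,\frac qc\,U_n .
\end{equation}

\medskip\noindent\textbf{Paths from different vertices.} Let $z\ne\mathbf 0$, and let $m<n$ be the first layer in which $\gamma$ and $\gamma'$ share a vertex. All factors before $m$ are $1$; if there is no such layer, the whole product is $1$. Sharing a vertex in layer $m$ requires $\omega_m=0$. So $\Psi_n(z)$ is at most $1$ plus the sum over $m<n$ of the expectations of $\prod_{m'=m}^{n-1}W_{m'}$ on the following two events.

\emph{(a) $Z_m=\mathbf 0$.} The remaining product has expectation $\Psi_{n-m}(\mathbf 0)\le M_n$. This case needs $m\ge1$. The walk $\omega$ is independent of $\zeta$, because the last steps of the blocks are independent of the other steps. Conditioning on everything except block $m-1$ of $\gamma$, and using \eqref{eq:nu} and \eqref{eq:raw},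
\[
\mathbb P(\zeta_m=0)\le\sup_y\nu(S_{T-1}=y)\le\frac{2s}q\,\sup_y\sum_{i\ge0}u_i(y)\le\frac{2s}q\bigl(1+g(0)\bigr)\le\frac{4s}q .
\]
Here we used that the Green function $\sum_iu_i(y)$ is largest at $y=0$, and that $g(0)\le\frac{K_0}{3D}\le1$. So the contribution is at most $\frac{4s}q\,\mathbb P(\omega_m=0)\,M_n$.

\emph{(b) $\omega_m=0$, $\zeta_m=\zeta\ne0$, and the paths share a vertex in layer $m$.} After layer $m$ the conditional expectation of the rest is at most $M_n$ if the two blocks end at the same vertex, and at most $U_n$ otherwise. Using \eqref{eq:nu} for the block of $\gamma$, then \eqref{eq:hit} and \eqref{eq:layer} with $M=M_n$, $U=U_n$ (uniformly over good $B'$), and then \eqref{eq:nu} for $B'$, the conditional contribution given $Z_m$ is at most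
\[
2\,\mathbb E_{B'\sim\nu}\bigl[\mathbb P_\zeta(B\text{ hits }\mathcal A)\bigr]\cdot2\Bigl(\theta\frac qcU_n+M_n\Bigr)
\le2\cdot2\sum_{i,j\ge0}u_{i+j}(\zeta)\cdot2\Bigl(\theta\frac qcU_n+M_n\Bigr).
\]
The last step bounds the probability that two raw blocks hit each other by $\sum_{i,j}\sum_xu_i(x-\zeta)u_j(x)=\sum_{i,j}u_{i+j}(\zeta)$. By Lemma~\ref{lem:green} and $\frac1D\le\frac3q$ the result is at most $\frac{24K_1}q\bigl(\theta\frac qcU_n+M_n\bigr)$. So the contribution is at most this bound times $\mathbb P(\omega_m=0)$.

Summing over $m$ and taking the supremum over $z\ne\mathbf 0$ and the maximum over lengths at most $n$,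
\[
U_n\le1+\frac{C_2}q\,M_n+\frac{C_2\theta}c\,U_n .
\]

\medskip\noindent\textbf{Conclusion.} Inserting \eqref{eq:M},
\[
U_n\le1+\frac{2C_2}q+\frac{6C_2\theta}c\,U_n=1+\frac{2C_2}q+\frac12U_n .
\]
As $U_n<\infty$, this gives $U_n\le2+\frac{4C_2}q$ for all $n$, and then \eqref{eq:M} bounds $M_n$ uniformly in $n$. Since $\mathbb E_{Q_n\otimes Q_n}[W]=\Psi_n(\mathbf 0)\le M_n$, Proposition~\ref{prop:second} is proved, and with it Theorem~\ref{thm:rate}(2). \qed

\begin{remark}
The second moment of $A$ enters only through $\theta$, the cost of a vertex shared by two paths that leave it by different steps. Without it the conclusion fails: by Theorem~\ref{thm:rate}(1) the difference $p_c(\mathbb Z^d,A)-1/a$ is then of larger order than $1/d$.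
\end{remark}

\section{Other means and regular trees}\label{sec:other}

\begin{proposition}
\begin{enumerate}
\item[(i)] If $\mathbb E[A]=\infty$, then $p_c(\mathbb Z^d,A)\to0$ as $d\to\infty$.
\item[(ii)] If $\mathbb E[A]\le1$, then $p_c(\mathbb Z^d,A)=1$ for every $d\ge2$.
\item[(iii)] Let $1<a<\infty$. Then $p_c(\mathbb T_d,A)>1/a$ for every $d\ge3$, and $p_c(\mathbb T_d,A)\to1/a$ as $d\to\infty$. If
\[
m_d:=(d-1)\,\mathbb E\Bigl[1-\Bigl(1-\frac1d\Bigr)^A\Bigr]>1,
\]
then $p_c(\mathbb T_d,A)\le1/m_d$. If $b<\infty$, then $p_c(\mathbb T_d,A)\le1/B_d$ whenever $B_d:=\bigl(1-\frac1d\bigr)\bigl(a-\frac b{2d}\bigr)>1$, which holds for all large $d$.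
\end{enumerate}
\end{proposition}

\begin{proof}
(i) By Proposition~\ref{prop:upper} and Lemma~\ref{lem:surv}, $\limsup_dp_c(\mathbb Z^d,A)\le p$ for every $p\in(0,1]$.

(ii) For $p<1$ we have $pa-1<0\le d\kappa(p)$, and Proposition~\ref{prop:ledger} gives extinction.

(iii) \emph{Lower bound.} Proposition~\ref{prop:ledger} with $\Delta=d$, $\rho=1$ gives extinction if $pa-1<(d-1)\kappa(p)$. As $\kappa(1/a)>0$, continuity in $p$ gives $p_c(\mathbb T_d,A)>1/a$.

\emph{Upper bound.} Follow the edges of the digraph only in the direction away from $\mathbf 0$. A vertex $v\ne\mathbf 0$ has $d-1$ children in the tree, and $v\to w$ for a given child $w$ with probability $p\,\mathbb E[1-(1-\frac1d)^A]$. Data at different vertices are independent. So below the first generation the vertices reached in this way form a Galton--Watson process with mean offspring $p\,m_d$, and the first generation is nonempty with positive probability if $p>0$. If $m_d>1$ and $p\in(1/m_d,1]$, this process is infinite with positive probability, so $p_c(\mathbb T_d,A)\le p$ by Lemma~\ref{lem:surv}. Let $p\downarrow1/m_d$.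

Since $(d-1)\bigl(1-(1-\frac1d)^A\bigr)$ is at most $A$ and converges to $A$, dominated convergence gives $m_d\to a>1$, so $p_c(\mathbb T_d,A)\to1/a$. Finally, Bonferroni's inequality $1-(1-\frac1d)^A\ge\frac Ad-\frac{A(A-1)}{2d^2}$ gives $m_d\ge B_d$ if $b<\infty$, and $B_d\to a>1$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Franck} Sascha Franck, \emph{A phase transition for a spatial host-parasite model with extreme host immunities on $\mathbb{Z}^d$ and $\mathbb{T}_d$}, arXiv:2502.08596 (2025).

\bibitem{Liggett} Liggett, Ann.\ Appl.\ Probab.\ 5 (1995), 613--636.

\bibitem{Spitzer} Spitzer, \emph{Principles of Random Walk}.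

\end{thebibliography}

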